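# Tiling the real line by $\aleph_1$ translates of a Borel set

## 1. Tilings by translates, covering numbers, absoluteness

Write $\mathfrak c=2^{\aleph_0}$, and $A-A'=\{a-a':a\in A,\ a'\in A'\}$ for sets $A,A'$ in an abelian group.

**Definition 1 (decomposition into translates).** Let $\kappa$ be a cardinal. A decomposition of $\mathbb R$ into $\kappa$ translates is a family $(B_\alpha)_{\alpha<\kappa}$ of pairwise disjoint sets with union $\mathbb R$ such that for all $\alpha,\beta<\kappa$ there is $t\in\mathbb R$ with $B_\beta=B_\alpha+t$. The $B_\alpha$ are called tiles.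

Examples. The intervals $[n,n+1)$, $n\in\mathbb Z$, give $\kappa=\omega$. For an integer $k\ge1$ the set $\bigcup_{n\in\mathbb Z}[kn,kn+1)$ and its translates by $1,\dots,k-1$ give $\kappa=k$. The singletons give $\kappa=\mathfrak c$, and so do the sets $\mathbb Z+t$, $t\in[0,1)$.

If one tile is empty then all are, and the union is not $\mathbb R$; so tiles are nonempty. As disjoint nonempty subsets of $\mathbb R$ there are at most $\mathfrak c$ of them, so $\kappa\le\mathfrak c$ always. Put $B=B_0$ and $B_\alpha=B+t_\alpha$. The $t_\alpha$ are distinct, and with $T=\{t_\alpha:\alpha<\kappa\}$ every real is uniquely of the form $z+t$ with $z\in B$, $t\in T$. Also $t-t'\notin B-B$ for distinct $t,t'\in T$: if $t-t'=z'-z$ with $z,z'\in B$, then $z+t=z'+t'$ lies in two tiles.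

**Definition 2 ($F_\sigma$, $G_\delta$, Borel).** A set is $F_\sigma$ if it is a countable union of closed sets, and $G_\delta$ if it is a countable intersection of open sets. The Borel sets form the smallest $\sigma$-algebra containing the open sets.

Examples. $\mathbb Q$ is $F_\sigma$ and $\mathbb R\setminus\mathbb Q$ is $G_\delta$. By the Baire category theorem $\mathbb Q$ is not $G_\delta$. A half-open interval is both.

**Definition 3 (covering numbers).** A set is meager if it is a countable union of nowhere dense sets, and comeager in an open interval $I$ if its complement in $I$ is meager. It is null if it has Lebesgue measure $0$. Let $\mathrm{cov}(\mathcal M)$ and $\mathrm{cov}(\mathcal N)$ be the least number of meager, respectively null, sets with union $\mathbb R$.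

Example. Countable sets are meager and null. Since $\mathbb R$ is neither, and it is the union of its singletons, $\aleph_1\le\mathrm{cov}(\mathcal M),\mathrm{cov}(\mathcal N)\le\mathfrak c$. So under the continuum hypothesis CH ($\mathfrak c=\aleph_1$) both are $\mathfrak c$. Martin's axiom MA also gives $\mathrm{cov}(\mathcal M)=\mathfrak c$; this is a textbook fact. We also use that a nonmeager Borel set is comeager in some open interval, because a Borel set differs from an open set by a meager set.

**Definition 4 (ccc).** A poset is ccc if every set of pairwise incompatible elements is countable.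

Example. A countable poset is ccc. The poset of finite partial functions from $\omega$ to $\omega_1$ is not: the functions $\{(0,\xi)\}$, $\xi<\omega_1$, are pairwise incompatible.

Textbook facts: forcing with a ccc poset preserves cardinals, and a finite support iteration of ccc posets is ccc (Solovay–Tennenbaum).

**Definition 5 (absolute).** A $\Sigma^1_1$ statement with real parameter $a$ has the form "there is a real $x$ with $\varphi(x,a)$", where $\varphi$ is arithmetical, that is, quantifies over integers only. A statement is absolute if it has the same truth value in a model $W$ and in its generic extensions.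

By Mostowski's theorem, $\Sigma^1_1$ statements with real parameters, and their negations, are absolute. The reason: such a statement says that a certain tree, computed from $a$, has an infinite branch. If there is no branch in $W$, then $W$ has an order-reversing function from the tree to the ordinals, and this function still excludes a branch in the extension. The same argument applies between two successive extensions.

Example. Let $A,A'$ be closed sets coded by reals (lists of the rational intervals missing them). The statement "$z\in A-A'$" says "there is $x\in A$ with $x-z\in A'$", so it is absolute.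

We can now pose the problem, which comes from Márton Elekes, Tamás Keleti, "Decomposing the real line into Borel sets closed under addition", arXiv:1406.0701 (2014). In all the examples above $\kappa$ is countable or equal to $\mathfrak c$. Consider the implication

> $(*)$ If $\mathbb R$ is decomposed into $\kappa$ Borel sets that are translates of each other, then $\kappa\le\omega$ or $\kappa=\mathfrak c$.

Is $(*)$ provable in ZFC? The answer is no (assuming ZFC is consistent), and $(*)$ is in fact independent of ZFC. The precise statements are these.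

**Theorem 1.** There is a $G_\delta$ set $\hat B\subseteq\mathbb R$, explicitly defined in ZFC, such that every model $W$ of ZFC$+\neg$CH has a ccc forcing extension with the same cardinals and the same value of $\mathfrak c$ in which $\mathbb R$ is the union of exactly $\aleph_1<\mathfrak c$ pairwise disjoint translates of $\hat B$. (Here $\hat B$ is computed by its definition in the extension.) Hence ZFC does not prove $(*)$.

**Theorem 2 (ZFC).** If the pieces are $F_\sigma$, then $\kappa\le\omega$ or $\kappa=\mathfrak c$.

**Proposition 3 (ZFC).** If $\mathrm{cov}(\mathcal M)=\mathfrak c$ or $\mathrm{cov}(\mathcal N)=\mathfrak c$ (in particular under CH or MA), then $(*)$ holds.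

## 2. Large tiles, $F_\sigma$ tiles, and where closedness is used

Two cases can be done by hand. If $B$ contains an interval, the tiles contain disjoint intervals, each with a rational, so $\kappa\le\omega$. If $B$ is countable, then $\mathfrak c\le\kappa\cdot\aleph_0$, so $\kappa=\mathfrak c$. A tile with $\omega<\kappa<\mathfrak c$ therefore lies strictly between these two. The next proof shows that it must be meager and null.

**Proof of Proposition 3.** Let $\kappa>\omega$. Suppose $B$ is nonmeager, hence comeager in an open interval $I$. Then $B+t_\alpha$ is comeager in $I+t_\alpha$. If $I+t_\alpha$ and $I+t_\beta$ met, both tiles would be comeager in the intersection, and by Baire they would meet. So the $I+t_\alpha$ are pairwise disjoint and there are only countably many of them, a contradiction.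

Suppose $B$ has positive measure. Then so does some bounded part $B'=B\cap[-M,M]$. Uncountably many $t_\alpha$ lie in one interval $[j,j+1]$, and the corresponding $B'+t_\alpha$ are infinitely many disjoint sets of equal positive measure inside $[j-M,j+1+M]$, a contradiction.

So all tiles are meager and null, and $\kappa\ge\mathrm{cov}(\mathcal M)$ and $\kappa\ge\mathrm{cov}(\mathcal N)$. Since $\kappa\le\mathfrak c$, either hypothesis gives $\kappa=\mathfrak c$. $\blacksquare$

Without such a hypothesis, a sensible first approach is the perfect set argument: find a perfect set meeting each tile at most once. For $F_\sigma$ tiles it works.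

**Proof of Theorem 2.** Let $\kappa>\omega$ and write $B=\bigcup_nK_n$ with $K_n$ compact and increasing. Put $C_n=K_n-K_n$; these sets are compact and increasing, and $B-B=\bigcup_nC_n$. The set $T$ of translations has size $\kappa$. Remove from $T$ the points having a neighborhood that meets $T$ in a countable set. Countably many basic neighborhoods suffice to witness this, so only countably many points are removed. The rest, $T'$, is nonempty and has no isolated points.

We build distinct $t_s\in T'$ and open $U_s\ni t_s$ for $s\in2^n$, $n<\omega$. Given $U_s$ for $s\in2^n$, pick distinct $t_{s0},t_{s1}\in T'\cap U_s$. Given all $t_s$, $s\in2^n$, we have $t_s-t_{s'}\notin C_n$ for $s\ne s'$. Since $C_n$ is closed, we can choose the $U_s$ so small that $(U_s-U_{s'})\cap C_n=\emptyset$ for distinct $s,s'\in2^n$, that their closures are disjoint and contained in the previous open sets, and that the diameters are at most $1/(n+1)$.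

Each $x\in2^\omega$ determines the single point $p_x\in\bigcap_nU_{x\restriction n}$. Let $P$ be the set of these points, so $|P|=\mathfrak c$. If $x\ne x'$, then $p_x-p_{x'}\notin C_n$ for all large $n$. As the $C_n$ increase, $p_x-p_{x'}\notin B-B$. So each tile contains at most one point of $P$, and $\kappa\ge|P|=\mathfrak c$. $\blacksquare$

The proof uses only that $B-B$ is a countable union of closed sets: this is what lets "$t_s-t_{s'}\notin C_n$" pass to neighborhoods. For $G_\delta$ tiles exactly this step can fail. Let $B=\{0\}\cup([5,6]\setminus\mathbb Q)$, a $G_\delta$ set. The differences of two irrationals of $[5,6]$ lie in $[-1,1]$, so $(B-B)\cap[5,6]=[5,6]\setminus\mathbb Q$, which is not $F_\sigma$ by Baire. The number $11/2$ is not in $B-B$, but every neighborhood of it meets $B-B$.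

## 3. Which points a new tile may absorb

We turn to Theorem 1 and work in the circle group $\mathbb T=\mathbb R/\mathbb Z$, with $\|\cdot\|$ the distance to $0$. The passage back to $\mathbb R$ is short and comes at the end. The natural scheme is an iteration of length $\omega_1$ over a model $W$ of $\neg$CH. Fix a Borel set $B$ in advance; at stage $\delta$ add a generic $t_\delta$ so that $B+t_\delta$ contains every point of the current model $W_\delta$ that is not yet covered. Every real of the final model appears at some stage below $\omega_1$, so $\aleph_1$ tiles would cover $\mathbb T$.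

The scheme stops here. If the tiles $B+t_\delta$ are pairwise disjoint, then

$$y,y'\in B+t_\delta\ \Longrightarrow\ y'-y\ne t_\alpha-t_\beta\quad\text{for all }\alpha\ne\beta. \tag{1}$$

Indeed, put $z=y-t_\delta$ and $z'=y'-t_\delta$, both in $B$. If $y'-y=t_\alpha-t_\beta$, then $z'+t_\beta=z+t_\alpha$ lies in both $B+t_\beta$ and $B+t_\alpha$. So $B+t_\delta$ cannot absorb two uncovered points differing by some $t_\alpha-t_\beta$. Moreover $\alpha,\beta$ may be larger than $\delta$, so translations added later can spoil a tile already in place.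

The way past this has three parts.

1. Each translation $t_b$ is computed from a code $b$, an element of a fixed compact space. The code of each new tile lists the codes of all earlier tiles as $b^{(0)},b^{(1)},\dots$. Then all differences $t_\alpha-t_\beta$ with $\beta<\alpha$, even future ones, lie in $\bigcup_k\Sigma_k$, where $\Sigma_k=\{t_c-t_{c^{(k)}}\}$ is a compact set fixed in advance.
2. In each model there is a coloring $\psi:\mathbb T\to\omega_1$ such that no two points of the same color differ by an element of $\bigcup_k\Sigma_k$. A stage treats one model $W_\gamma$ and one color $\eta$. There are only $\aleph_1$ such pairs.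
3. The tile is $B=\bigcup_bL_b$, the union over all suitable codes $b$, where $L_b$ is read off from $b$. The generic $b$ must satisfy $y-t_b\in L_b$ for the points $y$ to be absorbed. Since $B$ contains the sets $L_b$ of all codes, disjointness has to be built into the definition of a suitable code.

The third part needs the most work. The next four sections define the codes and $B$ and prove disjointness.

## 4. Digits, cells and scramblers

We define finite sets $X_m$ by recursion on $m$; a code will be an element of $X=\prod_mX_m$. Write $X_{<m}=\prod_{l<m}X_l$. Given $X_{<m}$ and $l_m$ (with $l_0=0$), put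
$$h_m=2m^2+3m+1,\qquad A_m=h_m|X_{<m}|,\qquad R_m=10^{A_m+2},\qquad Q_m=R_m^2.$$

**Definition 6 (coordinates and cells).** The level-$m$ coordinates are $J_m=[l_m,l_{m+1})$ with $l_{m+1}=l_m+(m+1)|X_{<m}|$. They are partitioned, in a fixed explicit way, into cells $I_\tau$, $\tau\in X_{<m}$, of size $m+1$. Each cell consists of a set $M_\tau$ of $m$ matching coordinates and one loud coordinate $\lambda_\tau$. Let $q_n=Q_m$ for $n\in J_m$ and $P_n=\prod_{i<n}q_i$. For $x\in\mathbb T$ write $x(n)=P_nx\in\mathbb T$; this is additive in $x$.

So level $m$ reserves a cell of coordinates for every possible history $\tau$ of length $m$.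

**Definition 7 (the sets $X_m$).** Let $D_m=\prod_{n\in J_m}\{0,\dots,q_n-1\}$. Let $\mathcal A_m$ be the set of closed arcs $[\frac aP,\frac{a+2}P]$ with $P=P_{l_{m+1}}$ and $0\le a<P$. Let $E_m=\{\circ\}\cup\{N\subseteq\mathcal A_m:|N|\le m\}$, and
$$X_m=D_m\times E_m\times(X_{<m}\cup\{*\})^m.$$

An entry of level $m$ thus consists of digits, either the symbol $\circ$ or a list of at most $m$ arcs, and $m$ slots, each holding a sequence of length $m$ or the blank $*$. All $X_m$ are finite, so $X$ is compact.

**Definition 8 (scramblers).** For each $m$ fix, explicitly, pairwise disjoint sets $S^j=S^j_m\subseteq\{10^a:2\le a\le A_m+1\}$, $j\in X_{<m}$, each of size $h_m$. Their elements are the scramblers of level $m$.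

There are exactly $A_m=h_m|X_{<m}|$ powers available, so this is possible.

Example ($m=0$ and $m=1$). $X_{<0}=\{\emptyset\}$, so $h_0=A_0=1$, $R_0=10^3$, $Q_0=10^6$. There is one coordinate, $J_0=\{0\}$, and it is loud: $M_\emptyset=\emptyset$. Further $S^\emptyset_0=\{100\}$, $E_0=\{\circ,\emptyset\}$, there are no slots, and $|X_0|=2\cdot10^6$. At level $1$ there are $2\cdot10^6$ cells, each with one matching and one loud coordinate, and $h_1=6$, $A_1=12\cdot10^6$.

Scramblers are useful because short integer combinations of them stay away from $0$ modulo $Q_m$: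

$$\text{if } v=\sum a_\sigma\sigma,\ a_\sigma\in\mathbb Z\text{ not all }0,\ \sum|a_\sigma|\le6,\quad\text{then } \|v/Q_m\|\ge100/Q_m, \tag{2}$$

where $\sigma$ runs over the scramblers of level $m$. Indeed, let $10^i$ be the largest scrambler with nonzero coefficient. The other terms sum to at most $6\sum_{l<i}10^l<10^i$ in absolute value, so $v\ne0$. All scramblers are divisible by $100$, so $|v|\ge100$. Finally $|v|\le6\cdot10^{A_m+1}<Q_m/2$, so $\|v/Q_m\|=|v|/Q_m$.

## 5. Admissible codes and their translations

For $s\in X_{<r}$ or $s\in X$ (length $r\le\omega$) and $m<r$, write $s(m)=\big((d_n(s))_{n\in J_m},E,(s_k(m))_{k<m}\big)$. If $E\ne\circ$, call $m$ an *end* of $s$ and write $N_m(s)=E$. Ends are the levels where $s$ announces a list of arcs.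

**Definition 9 (admissible).** The sequence $s$ of length $r\le\omega$ is admissible if for all $m<r$:

* (A1) $d_{\lambda_\tau}(s)=R_m$ if $\tau=s{\restriction}m$, and $d_{\lambda_\tau}(s)=0$ for the other $\tau\in X_{<m}$.
* (A2) If $\tau\in X_{<m}\setminus\{s{\restriction}m\}$ and $n\in M_\tau$, then $d_n(s)\in S^{s\restriction m}_m$.
* (A3) For $k<m$: $s_k(m)\ne s{\restriction}m$. If $m+1<r$, then either $s_k(m)=s_k(m+1)=*$, or both differ from $*$ and $s_k(m+1)$ extends $s_k(m)$.

Thus $s$ is loud only in the cell of its own history (the on-branch cell). In the off-branch cells its matching digits are scramblers marked by its own history. On-branch matching digits are free. Slot $k$, which opens at level $k+1$, either stays blank or follows another sequence different from $s$.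

Example. An admissible sequence of length $1$ has $d_0=1000$ and $E\in\{\circ,\emptyset\}$, so there are exactly two. An admissible $s$ of length $2$ has $s{\restriction}1=j$ equal to one of these; its matching digit in cell $j$ is free, each of its other level-$1$ matching digits is one of the $6$ elements of $S^j_1$, and $s_0(1)\in X_{<1}\cup\{*\}$ is not $j$.

Let $C_0\subseteq X$ be the closed set of infinite admissible sequences. For $b\in C_0$ let $b^{(k)}=\bigcup_{m>k}b_k(m)\in X$, or $b^{(k)}=*$ if these entries are $*$. If $b^{(k)}\ne*$, then (A3) gives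
$$b^{(k)}{\restriction}m=b_k(m)\ne b{\restriction}m\quad(m>k),$$
so $b^{(k)}\ne b$. For $b\in X$ let
$$t_b=\sum_nd_n(b)/P_{n+1}\in\mathbb T.$$

Example. If $b\in C_0$ and $b^{(0)}=c\in C_0$, then $c{\restriction}1\ne b{\restriction}1$, so exactly one of $b,c$ has an end at level $0$. All $t_b$ with $b\in C_0$ lie in $[10^{-3},10^{-3}+10^{-6}]$, because $d_0(b)=1000$.

Since $\sum_{i>n}(q_i-1)/P_{i+1}=1/P_{n+1}$, multiplying $t_b$ by $P_n$ gives the first half of
$$t_b(n)\in\tfrac{d_n(b)}{q_n}+[0,\tfrac1{q_n}];\qquad b{\restriction}r=b'{\restriction}r\ \Rightarrow\ \|t_b-t_{b'}\|\le1/P_{l_r}. \tag{3}$$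
For the second half, the digits $d_n$ with $n<l_r$ agree, and the remaining ones contribute at most $\sum_{n\ge l_r}(q_n-1)/P_{n+1}=1/P_{l_r}$.

By (3) the map $b\mapsto t_b$ is continuous. The map $b\mapsto b^{(k)}$ is continuous on the part of $C_0$ where $b^{(k)}\ne*$, and this part is clopen since it is decided by $b_k(k+1)$. Hence
$$\Sigma_k=\{t_c-t_{c^{(k)}}:c\in C_0,\ c^{(k)}\in C_0\}$$
is compact.

**Lemma 1.** If $b_1,\dots,b_g\in C_0$ are distinct and $a_i\in\mathbb Z$ are not all $0$, then $\sum a_it_{b_i}\ne0$.

*Proof.* The loud digits do this. Say $a_1\ne0$. Take $m$ with the $b_i{\restriction}m$ distinct and $R_m>2\sum|a_i|$, and let $n=\lambda_{b_1\restriction m}$. By (A1), $d_n(b_1)=R_m$ and $d_n(b_i)=0$ for $i\ne1$. By (3), $\sum a_it_{b_i}(n)$ is within $\sum|a_i|/R_m^2<1/(2R_m)$ of $a_1R_m/Q_m=a_1/R_m$. Since $|a_1|/R_m<\frac12$, the latter has norm $|a_1|/R_m\ge1/R_m$. So $\sum a_it_{b_i}(n)\ne0$. $\blacksquare$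

## 6. Fitting, and seven dangers guarded by validity

We want each point $z$ of $L_b$ to point to $b$: at each large level $m$, $z(n)$ should be almost $0$ for some matching $n$ in the cell of $b{\restriction}m$, and far from $0$ in all other cells. Think of $z=y-t_b$, so that $z(n)\approx y(n)-d_n(b)/q_n$. On-branch, one digit of $b$ can be tuned to $y$; off-branch, scramblers keep $z(n)$ away from $0$.

**Definition 10 (fitting).** Let $s$ be admissible of length $>m$, $j=s{\restriction}m$, $q=Q_m$, $x\in\mathbb T$. We say that $x$ fits $s$ at level $m$ if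

* (F1) $\|x(n)\|\le4/q$ for some $n\in M_j$;

and for all $\tau\in X_{<m}\setminus\{j\}$ and $n\in M_\tau$:

* (F2) $\|x(n)\|\ge8/q$;
* (F3) $\|x(n)+(\sigma'-\sigma'')/q\|\ge8/q$ for all distinct $i,i'\in X_{<m}\setminus\{j\}$, $\sigma'\in S^i$, $\sigma''\in S^{i'}$;
* (F4) $\|x(n)+(\sigma'-d_n(s))/q\|\ge8/q$ for all $i\in X_{<m}\setminus\{j\}$, $\sigma'\in S^i$.

This depends only on $s{\restriction}(m+1)$ and $x$.

Examples. Nothing fits at level $0$, because $M_\emptyset=\emptyset$ there and (F1) fails. The point $0$ fits at no level $m\ge1$, because (F2) fails. Now let $b\in C_0$, $m\ge1$, and suppose $d_n(b)=0$ for some $n\in M_{b\restriction m}$; then $x=-t_b$ fits $b$ at level $m$. For this $n$, (3) gives $\|x(n)\|\le1/q$, so (F1) holds. Off-branch, with $\sigma=d_n(b)\in S^j$, the point $x(n)$ is within $1/q$ of $-\sigma/q$. By (2) the numbers $-\sigma$, $-\sigma+\sigma'-\sigma''$ and $\sigma'-2\sigma$ have distance at least $100$ from the multiples of $q$, because $\sigma\in S^j$ while $\sigma',\sigma''\notin S^j$. So (F2)–(F4) hold with $99/q$.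

**Definition 11 (consistent).** Let $r'\le\omega$ be at most the length of $s$. The point $x$ is consistent with $s$ on $[p,r')$ if for every $m\in[p,r')$: $x$ fits $s$ at $m$, and if $m$ is an end of $s$ then $x\in\bigcup N_m(s)$.

For fixed $s$ these conditions are closed in $x$. By the first example, no $x$ is consistent with any $s$ of length at least $1$ on $[0,r')$, $r'\ge1$.

Here is what validity must prevent. Suppose $b_\beta=b_\alpha^{(k)}$ and the tiles $B+t_\alpha$, $B+t_\beta$ meet, where $t_\alpha=t_{b_\alpha}$ and $t_\beta=t_{b_\beta}$. Then there are $z\in L_b$ and $z'\in L_{b'}$ with $z'=z+t_\alpha-t_\beta$. With $z\approx y-t_b$, at a coordinate $n$,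
$$z'(n)\approx y(n)+\frac{-d_n(b)+d_n(b_\alpha)-d_n(b_\beta)}{q_n}.$$
As long as the scrambler $d_n(b)$ survives in this expression, it can be used to keep $z'(n)$ away from $0$ in the cell of $b'$, contradicting (F1) for $z'$. How the digits combine depends on which of $b,b',b_\alpha,b_\beta$ coincide. The cases and their guards, some of which are defined below, are these.

* $b=b'$: the two points lie in one $L_b$ and differ by an element of $\Sigma_k$; guard (V2).
* $b\ne b'$, both outside $\{b_\alpha,b_\beta\}$: guard (F3).
* $b=b_\alpha\ne b'$: now $d_n(b)$ cancels, and $z'\approx y-t_\beta$. The digits of $b$ no longer help, and one must use that $y\notin B+t_\beta$; guard (V3).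
* $b=b_\beta$, $b'$ outside: guard (F4).
* $b'=b_\alpha$, $b$ outside: guard (F4), with the roles of $z,z'$ exchanged.
* $b'=b_\beta$, $b$ outside: $z=z'+t_\beta-t_\alpha$, and $z'$ lies in the arcs announced by the older code $b_\beta$. The new code $b_\alpha$ can choose its digits to avoid trouble with these arcs; guard (V4).
* $b=b_\beta$, $b'=b_\alpha$: $z\approx y'+t_\beta-2t_\alpha$, and again the digits of $b_\alpha$ help; guard (V5).

**Definition 12 (valid).** Let $\mathcal V_0=\{\emptyset\}$. A sequence $s\in X_{<w+1}$ is in $\mathcal V_{w+1}$ iff $s{\restriction}w\in\mathcal V_w$, $s$ is admissible, and, in case $w$ is an end of $s$, (V1)–(V5) hold. Here $w^-$ is the largest end of $s$ below $w$, or $w^-=-1$ if there is none.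

* (V1) Every $x\in\bigcup N_w(s)$ fits $s$ at every level $m$ with $w^-<m\le w$.
* (V2) For distinct $u,v\in N_w(s)$ and $k<w^-$ there are no $x\in u$, $x'\in v$ with $x'-x\in\Sigma_k$.

For every $k<w^-$ with $\bar s:=s_k(w)\ne*$ (so $\bar s\in X_{<w}$):

* (V3) There are no $x\in\bigcup N_w(s)$, $b\in C_0$ extending $s$, and $s'\in\mathcal V_w$ such that $x+t_b-t_{b^{(k)}}$ is consistent with $s'$ on $[w^--1,w)$ and $s'$ has an end in $[w^--1,w-2]$.
* (V4) There is an end $m$ of $\bar s$, $w^-<m<w$, such that $\|x(n)+(d_n(\bar s)-d_n(s))/q_n\|\ge6/q_n$ for all $x\in\bigcup N_m(\bar s)$, $\tau\in X_{<m}\setminus\{s{\restriction}m,\bar s{\restriction}m\}$, $n\in M_\tau$.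
* (V5) There is $m$, $w^-<m<w$, such that $\|x(n)+(d_n(\bar s)-d_n(s))/q_n\|\ge6/q_n$ for all $x\in\bigcup N_w(s)$, $n\in M_{\bar s\restriction m}$.

In (V3), $b^{(k)}\ne*$ because $b_k(w)=\bar s\ne*$, and $w^-\ge1$ because $k<w^-$.

Examples. Both admissible sequences of length $1$ are valid: if $0$ is an end, its list is empty, $w^-=-1$, and (V1)–(V5) are vacuous. If the first end of a valid sequence is $w\ge1$, then $N_w(s)=\emptyset$, since (V1) would demand fitting at level $0$.

Let $\mathcal V=\bigcup_r\mathcal V_r$, which is closed under initial segments. Let $\bar C\subseteq C_0$ be the closed set of $b\in X$ all of whose initial segments are in $\mathcal V$, and let $C'=\{b\in\bar C:b\text{ has infinitely many ends}\}$.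

## 7. The tile $B$, its absoluteness and its Borel class

**Definition 13 (the tile).** For $b\in C'$ let $L_b=\{z\in\mathbb T:z\in\bigcup N_w(b)\text{ for all but finitely many ends }w\text{ of }b\}$, and $B=\bigcup_{b\in C'}L_b$.

Example. If $N_w(b)=\emptyset$ for infinitely many ends $w$, then $L_b=\emptyset$.

**Absoluteness.** By induction on $w$, the finite set $\mathcal V_w$ is absolute: given $\mathcal V_w$, each of (V1)–(V5) for a given $s$ is a finite Boolean combination of $\Sigma^1_1$ statements, since all quantifiers not over finite sets or integers are over single points of $\mathbb T$ or of $C_0$. Hence "$b\in\bar C$", "$b\in C'$", "$z\in L_b$" are absolute, being arithmetical in $b$, $z$ and the real coding $\mathcal V$. The statement "$z\in B$" is $\Sigma^1_1$ in $z$ and this real, hence absolute, and so is "$x\in\Sigma_k$".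

**Lemma 2.** (a) For $b\in C'$: $z\in L_b$ iff $z$ is consistent with $b$ on some $[p,\infty)$. (b) If $x$ is consistent with $b\in\bar C$ on $[p,\infty)$ and with $b'\in\bar C$ on $[p',\infty)$, then $b=b'$. (c) $B=\bigsqcup_{p<\omega}B_p$ with each $B_p$ a $G_\delta$ set.

*Proof.* (a) Suppose $z\in\bigcup N_w(b)$ for all ends $w\ge p_0$, and let $p-1$ be the least end $\ge p_0$. Let $m\ge p$, and let $w$ be the least end $\ge m$. Then $w^-<m\le w$ and $w\ge p_0$, so $z\in\bigcup N_w(b)$, and (V1) for $b{\restriction}(w+1)$ says that $z$ fits $b$ at $m$. So $z$ is consistent with $b$ on $[p,\infty)$. Conversely, consistency on $[p,\infty)$ includes $z\in\bigcup N_w(b)$ for all ends $w\ge p$.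

(b) If $b\ne b'$, take $m\ge p,p'$ with $b{\restriction}m\ne b'{\restriction}m$. By (F1) for $b$ there is $n\in M_{b\restriction m}$ with $\|x(n)\|\le4/q_n$. By (F2) for $b'$, applied to the cell $\tau=b{\restriction}m$, $\|x(n)\|\ge8/q_n$, a contradiction.

(c) Let $K_p=\{(z,b)\in\mathbb T\times\bar C:z\text{ consistent with }b\text{ on }[p,\infty)\}$. The condition at level $m$ is closed in $z$ and depends on $b{\restriction}(m+1)$ only, so $K_p$ is compact. By (b), $K_p$ is the graph of a function $f_p:H_p\to\bar C$ with $H_p$, a projection of $K_p$, compact. A function with compact graph is continuous. Clearly $H_p\subseteq H_{p+1}$ and $f_{p+1}$ extends $f_p$. Put $H_{-1}=\emptyset$ and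
$$B_p=\{z\in H_p\setminus H_{p-1}:f_p(z)\in C'\}.$$
"Infinitely many ends" is a countable intersection of open conditions, so $C'$ is $G_\delta$ in $\bar C$. Hence $f_p^{-1}(C')$ is $G_\delta$ in $H_p$, and $B_p$ is $G_\delta$. The $B_p$ are disjoint. By (a), $z\in B$ iff $z$ is consistent on some $[p,\infty)$ with some $b\in C'$; for the least $p$ with $z\in H_p$, (b) gives $f_p(z)=b$. So $B=\bigcup_pB_p$. $\blacksquare$

## 8. Disjointness of tiles listed in each other's codes

**Lemma 3.** Let $b_\alpha,b_\beta\in C'$ with $b_\beta=b_\alpha^{(k)}$ for some $k$. Then $(B+t_{b_\alpha})\cap(B+t_{b_\beta})=\emptyset$.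

*Proof.* Write $t_\alpha=t_{b_\alpha}$, $t_\beta=t_{b_\beta}$. By (A3) $b_\alpha\ne b_\beta$, so $t_\alpha\ne t_\beta$ by Lemma 1. Suppose the tiles meet. Then there are
$$z'=z+t_\alpha-t_\beta,\qquad z\in L_b,\quad z'\in L_{b'},\quad b,b'\in C'.$$
Below, $m$ and $w$ are sufficiently large. In particular, distinct ones among $b,b',b_\alpha,b_\beta$ have distinct restrictions to $m$, and $z$ fits $b$ and $z'$ fits $b'$ at level $m$, by Lemma 2(a). By (3), for $n\in J_m$,
$$z'(n)=z(n)+\tfrac{d_n(b_\alpha)-d_n(b_\beta)}{q_n}+\text{an error of norm}\le\tfrac1{q_n}. \tag{4}$$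

**Case (a): $b=b'$.** For large ends $w$ of $b$ we have $z\in u$, $z'\in v$ with $u,v\in N_w(b)$. Since $z\ne z'$ and the arcs shrink, $u\ne v$ for large $w$. But $z'-z=t_\alpha-t_\beta\in\Sigma_k$, and $k<w^-$ for large $w$. This contradicts (V2) for $b{\restriction}(w+1)$.

**Case (b): $b\ne b'$ and $b,b'\notin\{b_\alpha,b_\beta\}$.** Let $\tau=b'{\restriction}m$. By (F1) for $z',b'$ take $n\in M_\tau$ with $\|z'(n)\|\le4/q_n$. Since $\tau\notin\{b{\restriction}m,b_\alpha{\restriction}m,b_\beta{\restriction}m\}$, (A2) gives $d_n(b_\alpha)\in S^{b_\alpha\restriction m}$ and $d_n(b_\beta)\in S^{b_\beta\restriction m}$. By (F3) for $z,b$ with $i=b_\alpha{\restriction}m$, $i'=b_\beta{\restriction}m$, and by (4), $\|z'(n)\|\ge(8-1)/q_n$, a contradiction.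

**Case (c): $b=b_\alpha$ and $b'\ne b_\alpha$ (possibly $b'=b_\beta$).** Take $p$ such that $z\in\bigcup N_w(b_\alpha)$ for all ends $w\ge p$ of $b_\alpha$ and $z'$ is consistent with $b'$ on $[p,\infty)$. For consecutive ends $w^-<w$ of $b_\alpha$, the intervals $[w^--1,w-2]$ follow each other without gaps, so they cover all large integers. As $b'$ has infinitely many ends, there are an end $v$ of $b'$ and consecutive ends $w^-<w$ of $b_\alpha$ with $v\in[w^--1,w-2]$, $w^--1\ge p$ and $k<w^-$. Now consider (V3) for $s=b_\alpha{\restriction}(w+1)$, with $\bar s=b_\beta{\restriction}w$, $x=z$, the extension $b_\alpha\in C_0$ of $s$, and $s'=b'{\restriction}w\in\mathcal V_w$. The point $z+t_{b_\alpha}-t_{b_\alpha^{(k)}}=z'$ is consistent with $s'$ on $[w^--1,w)$, and $s'$ has the end $v$. This violates (V3).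

**Case (d): $b=b_\beta$ and $b'\notin\{b_\alpha,b_\beta\}$.** Let $\tau=b'{\restriction}m$ and $n\in M_\tau$ with $\|z'(n)\|\le4/q_n$. By (A2), $\sigma'=d_n(b_\alpha)\in S^i$ with $i=b_\alpha{\restriction}m$. By (F4) for $z,b_\beta$ and (4), $\|z'(n)\|\ge7/q_n$, a contradiction.

**Case (e): $b'=b_\alpha$ and $b\notin\{b_\alpha,b_\beta\}$.** Here we use $z=z'+t_\beta-t_\alpha$. Let $\tau=b{\restriction}m$ and, by (F1) for $z,b$, let $n\in M_\tau$ with $\|z(n)\|\le4/q_n$. By (F4) for $z',b_\alpha$ with $i=b_\beta{\restriction}m$ and $\sigma'=d_n(b_\beta)\in S^i$, and by (4), $\|z(n)\|\ge7/q_n$, a contradiction.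

**Case (f): $b'=b_\beta$ and $b\notin\{b_\alpha,b_\beta\}$.** Again $z=z'+t_\beta-t_\alpha$. Take a large end $w$ of $b_\alpha$ and the $m$ from (V4) for $b_\alpha{\restriction}(w+1)$, with $\bar s=b_\beta{\restriction}w$. As $m>w^-$ is a large end of $b_\beta$, $z'\in\bigcup N_m(b_\beta)$. With $\tau=b{\restriction}m\notin\{b_\alpha{\restriction}m,b_\beta{\restriction}m\}$, (V4) and (4) give $\|z(n)\|\ge(6-1)/q_n$ for all $n\in M_\tau$. This contradicts (F1) for $z,b$.

**Case (g): $b=b_\beta$ and $b'=b_\alpha$.** Take a large end $w$ of $b_\alpha$ and $m$ from (V5) for $b_\alpha{\restriction}(w+1)$, with $\bar s=b_\beta{\restriction}w$; $m>w^-$ is large. Since $z'\in\bigcup N_w(b_\alpha)$ and $z=z'+t_\beta-t_\alpha$, $\|z(n)\|\ge5/q_n$ for all $n\in M_{b_\beta\restriction m}$. This contradicts (F1) for $z,b_\beta$.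

The cases are exhaustive. If $b\ne b'$ and $b=b_\alpha$, we are in (c). If $b=b_\beta$, we are in (g) or (d), according as $b'=b_\alpha$ or not. If $b\notin\{b_\alpha,b_\beta\}$, we are in (e), (f) or (b). $\blacksquare$

## 9. A ccc poset that adds one tile

Disjointness is now built in; the price is that a new code must be valid. The next lemma says that a generic valid code exists, provided the set $Y$ to be absorbed obeys the constraint from (1) and avoids the older tiles.

**Lemma 4.** Let $T_0\subseteq C'$ be countable and $Y\subseteq\mathbb T$ be such that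

* (Y1) $y'-y\notin\Sigma_k$ for all distinct $y,y'\in Y$ and all $k$;
* (Y2) $Y\cap(B+t_\beta)=\emptyset$ for all $\beta\in T_0$ (here $t_\beta$ is the translation of the code $\beta$).

Then there is a ccc poset $\mathbb Q$ with $|\mathbb Q|\le\mathfrak c$ adding $b\in C'$ such that $\{b^{(k)}:k<\omega\}\setminus\{*\}=T_0$ and $y-t_b\in L_b$ for all $y\in Y$.

**Step 1: turning (Y2) into a number.** (V3) has to be met by finite approximations, but $B$ is not closed, so "$y-t_\beta\notin B$" is not visible at a finite level. This step extracts the information that we shall use. Let $y\in Y$, $\beta\in T_0$. By Lemma 2(b) there is at most one $b'\in\bar C$ such that $y-t_\beta$ is consistent with $b'$ on some $[p,\infty)$. If it exists, it has only finitely many ends: otherwise $b'\in C'$, so $y-t_\beta\in L_{b'}\subseteq B$ by Lemma 2(a), against (Y2). Let $e^*(y,\beta)$ be the last end of $b'$, or $-1$ if $b'$ has no end or does not exist.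

**Step 2: the arc that a code must announce for $y$.** For $s$ of length $>w$ and $P=P_{l_{w+1}}$, let $a_s$ be the integer with $a_s/P=\sum_{n<l_{w+1}}d_n(s)/P_{n+1}$. For $y\in\mathbb T$, represented in $[0,1)$, let $0\le a<P$, $a\equiv\lfloor Py\rfloor-a_s-1\pmod P$, and $u(y,s,w)=[\frac aP,\frac{a+2}P]\in\mathcal A_w$. It depends only on $y$ and the digits of $s{\restriction}(w+1)$.

If $b\in X$ extends $s{\restriction}(w+1)$, then $t_b\in\frac{a_s}P+[0,\frac1P]$, while $y\in\frac{\lfloor Py\rfloor}P+[0,\frac1P]$, so $y-t_b\in u(y,s,w)$. Hence for $x\in u(y,s,w)$ and such $b$ we have $\|x-(y-t_b)\|\le2/P$. Multiplying by $P_n$, where $P_{n+1}\le P$, and using (3), we get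
$$\|x+t_b-y\|\le\tfrac2{P_{l_{w+1}}},\qquad\Big\|x(n)-\Big(y(n)-\tfrac{d_n(s)}{q_n}\Big)\Big\|\le\tfrac2{q_n}+\tfrac1{q_n}=\tfrac3{q_n}\quad(n<l_{w+1}). \tag{5}$$

**Step 3: the poset.** A condition is a finite part $s$ of the code, a finite set $F$ of promises, and the beginning $\rho$ of the list of older codes. Precisely, $p=(s,F,\rho)$, where for some $e=e_p$:

* $s\in\mathcal V_{e+1}$ and $e$ is an end of $s$;
* $F\subseteq Y$ is finite and $|F|\le e$;
* $\rho:e\to T_0\cup\{*\}$, and $s_k(m)=\rho(k){\restriction}m$ for $k<m\le e$ (read $*$ if $\rho(k)=*$);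
* $e^*(y,\rho(k))<e-1$ whenever $y\in F$, $k<e$, $\rho(k)\ne*$.

Let $q\le p$ iff $s_q\supseteq s_p$, $F_q\supseteq F_p$, $\rho_q\supseteq\rho_p$, and $u(y,s_q,w)\in N_w(s_q)$ for all $y\in F_p$ and all ends $w>e_p$ of $s_q$. This is transitive: if $r\le q\le p$, $y\in F_p$ and $w>e_p$ is an end of $s_r$, use $q\le p$ if $w\le e_q$, and $r\le q$ if $w>e_q$.

There are countably many $s$ and $\rho$ and at most $\mathfrak c$ many $F$, so $|\mathbb Q|\le\mathfrak c$. And $\mathbb Q\ne\emptyset$: take $e=0$, $F=\rho=\emptyset$, and $s$ of length $1$ with $N_0(s)=\emptyset$ and $d_{\lambda_\emptyset}=R_0$, which is valid by the example after Definition 12.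

**Extension claim.** Let $p=(s,F,\rho)\in\mathbb Q$, $e=e_p$, $\beta^*\in T_0$ (for (ii)), $r_0<\omega$. There is $q\le p$ with $F_q=F$, $e_q\ge r_0$, and, as we wish, either (i) $\rho_q(k)=*$ for all $k\in[e,e_q)$, or (ii) $\beta^*\in\operatorname{ran}\rho_q$.

Steps 4 to 7 prove the claim. We extend $s$ by infinitely many levels without ends, and then show that an end may be placed at every large level $r$.

**Step 4: building the levels $m=e+1,e+2,\dots$ without ends.** This step chooses the digits so that all inequalities needed later hold. Let $\rho'\supseteq\rho$ be $*$ on $[e,\omega)$, except that in case (ii) $\rho'(e+1)=\beta^*$. Suppose $s{\restriction}m$ is defined; let $j=s{\restriction}m$, $q=Q_m$.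

*Loud digits* are given by (A1).

*On-branch digits.* Since $|M_j|=m>e\ge|F|$, choose an injection $y\mapsto n_y$ from $F$ into $M_j$ and let $d_{n_y}=\lfloor q\,y(n_y)\rfloor$, with $y(n_y)$ represented in $[0,1)$. Then $\|y(n_y)-d_{n_y}/q\|\le1/q$. The other digits in $M_j$ are arbitrary, and at least one is spare. In case (ii), at level $e+1$, choose a spare digit different from the corresponding digit of $\beta^*$, so that $s{\restriction}(e+2)\ne\beta^*{\restriction}(e+2)$.

*Off-branch digits.* For $\tau\ne j$ and $n\in M_\tau$ choose $d_n=\sigma\in S^j$ satisfying: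

* (R1) $\|y(n)-\sigma/q\|\ge11/q$ for all $y\in F$;
* (R2) $\|y(n)+(-\sigma+\sigma'-\sigma'')/q\|\ge11/q$ for $y\in F$, $\sigma'\in S^i$, $\sigma''\in S^{i'}$, $i\ne i'$, both $\ne j$;
* (R3) $\|y(n)+(\sigma'-2\sigma)/q\|\ge11/q$ for $y\in F$, $\sigma'\in S^i$, $i\ne j$;
* (R4) $\|y(n)+(d_n(\rho(k))-2\sigma)/q\|\ge9/q$ for $y\in F$, $k<e$, $\rho(k)\ne*$;
* (R5) $\|x_v(n)+(d_n(\rho(k))-\sigma)/q\|\ge8/q$ for $k<e$ with $\rho(k)\ne*$ and $m$ an end of $\rho(k)$, and $v\in N_m(\rho(k))$, where $x_v\in v$ is a fixed point.

Why does such a $\sigma$ exist? Fix one request: a $y$ in one of (R1)–(R3), a pair $(y,k)$ in (R4), or a pair $(k,v)$ in (R5). At most one $\sigma\in S^j$ is bad for it. Suppose $\sigma_1\ne\sigma_2$ were both bad, with witnesses $\sigma_i',\sigma_i''$ where these occur. Subtracting the two failed inequalities, the terms $y(n)$, $x_v(n)$, $d_n(\rho(k))$ cancel, and we get a scrambler combination $v$ with $\|v/q\|<22/q$. Up to sign, $v$ is, for (R1) to (R5) respectively,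
$$\sigma_1-\sigma_2,\quad \sigma_1-\sigma_2-\sigma_1'+\sigma_1''+\sigma_2'-\sigma_2'',\quad 2\sigma_1-2\sigma_2-\sigma_1'+\sigma_2',\quad 2\sigma_1-2\sigma_2,\quad \sigma_1-\sigma_2.$$
Each is a nonzero formal combination, because $\sigma_1\ne\sigma_2$ lie in $S^j$ and the $\sigma_i',\sigma_i''$ do not. Each has $\sum|a_\sigma|\le6$. This contradicts (2). The number of requests is at most $3|F|+|F|e+e\cdot m\le3m+2m^2<h_m=|S^j|$, so some $\sigma\in S^j$ is bad for no request.

*Slots.* The $k$-th entry at level $m$ ($k<m$) is $\rho'(k){\restriction}m$, or $*$. We check (A3). For $k<e$ with $\rho(k)\ne*$, admissibility of $s_p$ at level $e$ gives $\rho(k){\restriction}e\ne s{\restriction}e$, hence $\rho(k){\restriction}m\ne s{\restriction}m$ for $m\ge e$. For $k=e+1$ in case (ii), entries occur at levels $m\ge e+2$ and differ from $s{\restriction}m$ by the choice of the spare digit. All other entries are $*$. The entries in one slot extend each other. (Slot $e$ could not be used for $\beta^*$: its first entry occurs at level $e+1$, and $s_p$ may be $\beta^*{\restriction}(e+1)$.)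

**Step 5: placing an end at a large level $r$; all conditions except (V3).** At level $r$ put $N_r=\{u(y,s,r):y\in F\}$ instead of $\circ$; this is allowed since $|N_r|\le e\le r$. Let $s^r$ be the resulting sequence of length $r+1$. It is admissible. Its levels in $(e,r)$ carry no ends, so $s^r{\restriction}r\in\mathcal V_r$. For the end $w=r$ we have $w^-=e$. We verify (V1), (V2), (V4), (V5) for all large $r$.

(V1). Let $x\in u(y,s^r,r)$. By (5), $x(n)$ is within $3/q_n$ of $y(n)-d_n/q_n$. At each level in $(e,r]$, at $n_y$ this gives $\|x(n_y)\|\le(3+1)/q$, which is (F1). Off-branch, with $d_n=\sigma$, the requests (R1), (R2), (R3) give (F2), (F3), (F4) with $(11-3)/q=8/q$.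

(V2). Let $x\in u(y,s^r,r)$, $x'\in u(y',s^r,r)$, $y\ne y'$. Applying (5) to both with the same $b$, $\|(x'-x)-(y'-y)\|\le4/P_{l_{r+1}}$. By (Y1), $y'-y$ has positive distance from each of the compact sets $\Sigma_k$, $k<e$. So (V2) holds for large $r$.

(V4). Let $k<e$, $\rho(k)\ne*$, so $\bar s=\rho(k){\restriction}r$. As $\rho(k)\in C'$, it has an end $m>e$. For $r>m$ use this $m$. For $x\in v\in N_m(\rho(k))$ and $n\in J_m$ we have $\|x(n)-x_v(n)\|\le2P_n/P_{l_{m+1}}\le2/q_n$. By (R5), $\|x(n)+(d_n(\bar s)-d_n(s))/q_n\|\ge(8-2)/q_n$ in every cell $\tau\ne s{\restriction}m$.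

(V5). With $k$ and $\bar s$ as before, take $m=e+1<r$. Since $\rho(k){\restriction}m\ne s{\restriction}m$, the coordinates $n\in M_{\rho(k)\restriction m}$ are off-branch. For $x\in u(y,s^r,r)$ the point $x(n)+(d_n(\bar s)-d_n(s))/q_n$ is within $3/q_n$ of $y(n)+(d_n(\rho(k))-2\sigma)/q_n$ with $\sigma=d_n(s)$, so (R4) gives $(9-3)/q_n$.

**Step 6: (V3), by compactness.** This step uses (Y2) through Step 1. Fix $y\in F$, $k<e$, $\beta=\rho(k)\ne*$, and let $x^*=y-t_\beta$. If $x\in u(y,s^r,r)$ and $b\in C_0$ extends $s^r$, then $b^{(k)}$ extends $\beta{\restriction}r$. So by (5) and (3), $\hat x=x+t_b-t_{b^{(k)}}$ satisfies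
$$\|\hat x-x^*\|\le\tfrac2{P_{l_{r+1}}}+\tfrac1{P_{l_r}}\le\tfrac3{P_{l_r}},\qquad\|\hat x(n)-x^*(n)\|\le\tfrac3{q_n}\quad(n<l_r). \tag{6}$$
We must show that, for large $r$, no such $\hat x$ is consistent on $[e-1,r)$ with an $s'\in\mathcal V_r$ having an end in $[e-1,r-2]$.

*Case A: no $b'\in\bar C$ is consistent with $x^*$ on $[e-1,\infty)$.* Suppose that for infinitely many $r$ there are such $\hat x_r$ and $s'_r\in\mathcal V_r$ with $\hat x_r$ consistent with $s'_r$ on $[e-1,r)$. As the $X_m$ are finite, a subsequence of $(s'_r)$ converges to some $b'\in X$. Each initial segment of $b'$ is an initial segment of some $s'_r$, so it is in $\mathcal V$, and $b'\in\bar C$. Also $\hat x_r\to x^*$ by (6). For each $m\ge e-1$, the conditions at level $m$ are closed in $x$ and depend only on $b'{\restriction}(m+1)$, and $\hat x_r$ satisfies them for all large $r$ of the subsequence. So $x^*$ satisfies them. Thus $x^*$ is consistent with $b'$ on $[e-1,\infty)$, a contradiction. So for all large $r$ there is no such $s'$ at all.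

*Case B: some $b'\in\bar C$ is consistent with $x^*$ on $[e-1,\infty)$.* Since $p$ is a condition, $e^*(y,\beta)<e-1$, so $b'$ has no end $\ge e-1$. Let $s'\in\mathcal V_r$ be consistent with $\hat x$ on $[e-1,r)$. For $m=r-1$, (F1) gives $n\in M_{s'\restriction m}$ with $\|\hat x(n)\|\le4/q_n$, so $\|x^*(n)\|\le7/q_n$ by (6). By (F2) for $x^*,b'$ this is possible only if $s'{\restriction}m=b'{\restriction}m$. Thus $s'{\restriction}(r-1)=b'{\restriction}(r-1)$, so $s'$ has no end in $[e-1,r-2]$.

In both cases (V3) holds for this pair $(y,k)$ and large $r$; there are finitely many pairs. Case B explains the shape of (V3): the last level $r-1$ identifies $s'$ only up to $r-1$, so ends can be forbidden only up to $r-2$, and the next window then has to begin at $r-1$.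

**Step 7: end of the proof of the claim.** By Steps 5 and 6, $s^r\in\mathcal V_{r+1}$ for all large $r$. Choose such an $r$ with $r\ge r_0$, $r\ge e+3$, and, in case (ii), $r-1>e^*(y,\beta^*)$ for all $y\in F$. Then $q=(s^r,F,\rho'{\restriction}r)$ is a condition with $e_q=r$: for $k<e$ we have $e^*(y,\rho(k))<e-1<r-1$, and for $k=e+1$ the choice of $r$ applies. The only end of $s^r$ above $e$ is $r$, and $u(y,s^r,r)\in N_r$ for $y\in F$, so $q\le p$. In case (i) the new slots are blank; in case (ii) $\rho_q(e+1)=\beta^*$.

**Step 8: the generic code.** Here we read off the properties of $b$. Given $p$ and $y\in Y$, use (i) to extend $p$ to $q$ with $F_q=F_p$, $|F_p|+1\le e_q$, and $e_q-1>e^*(y,\rho_q(k))$ for all $k<e_q$ with $\rho_q(k)\ne*$. The last demand can be met because such $k$ are among the finitely many $k<e_p$, as new slots are $*$. Then $(s_q,F_q\cup\{y\},\rho_q)$ is a condition below $p$. So for generic $G$, each $y\in Y$ is in some $F_p$, $p\in G$.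

Let $b=\bigcup_{p\in G}s_p$. By (i) with arbitrary $r_0$, $b$ is infinite and has infinitely many ends; its initial segments are in $\mathcal V$, so $b\in C'$. All $b^{(k)}$ are in $T_0\cup\{*\}$, being the values $\rho_p(k)$, and by (ii) each $\beta^*\in T_0$ is some $b^{(k)}$. Finally let $y\in F_p$, $p\in G$, and let $w>e_p$ be an end of $b$. Some $q\le p$ in $G$ has $w\le e_q$, so $u(y,b,w)\in N_w(b)$. By Step 2, $y-t_b\in u(y,b,w)$. Hence $y-t_b\in L_b$.

**Step 9: ccc.** The set $\mathbb Q'=\{p:2|F_p|\le e_p\}$ is dense, by (i). Two conditions $(s,F,\rho),(s,F',\rho)$ in $\mathbb Q'$ with the same $(s,\rho)$ are compatible: $(s,F\cup F',\rho)$ is a condition, since $|F\cup F'|\le e$, and it is below both, since $s$ has no ends above $e$. There are only countably many pairs $(s,\rho)$, so every uncountable subset of $\mathbb Q'$ contains two compatible elements. An uncountable antichain of $\mathbb Q$ would yield one in $\mathbb Q'$ by choosing elements of $\mathbb Q'$ below its members; so $\mathbb Q$ is ccc. This proves Lemma 4. $\blacksquare$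

## 10. A coloring with $\aleph_1$ colors

To apply Lemma 4 we need sets $Y$ with (Y1). The relation "$c'$ is one of the $c^{(k)}$" gives each $c$ only countably many out-neighbors, and this is enough for $\aleph_1$ colors, however large $\mathfrak c$ is.

**Lemma 5.** Let $\Phi:S\to[S]^{\le\omega}$ with $x\notin\Phi(x)$, and $A:S\to[\omega_1]^{\le\omega}$. There is $c:S\to\omega_1$ with $c(x)\notin A(x)$ for all $x$ and $c(x)\ne c(y)$ whenever $y\in\Phi(x)$.

*Proof.* Induction on $\lambda=|S|$. If $\lambda\le\omega_1$, enumerate $S$ in type at most $\omega_1$ and choose $c$ injective, avoiding at each step $A(x)$ and the countably many earlier values.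

Let $\lambda>\omega_1$ and $S=\{x_\xi:\xi<\lambda\}$. Let $S_\xi$ be the $\Phi$-closure of $\{x_\eta:\eta<\xi\}$, obtained by adding $\Phi$-images $\omega$ times. Then $|S_\xi|\le|\xi|+\omega<\lambda$. The $S_\xi$ are $\Phi$-closed and increase to $S$. At limit $\xi$, $S_\xi$ is the union of the earlier ones, because the closure of a union is the union of the closures. Thus each $x$ lies in exactly one difference $S_{\xi+1}\setminus S_\xi$. Recursively in $\xi$, color $S_{\xi+1}\setminus S_\xi$ by the induction hypothesis with
$$\Phi'(x)=\Phi(x)\cap(S_{\xi+1}\setminus S_\xi),\qquad A'(x)=A(x)\cup c[\Phi(x)\cap S_\xi].$$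
Let $y\in\Phi(x)$ with $x\in S_{\xi+1}\setminus S_\xi$. Then $y\in S_{\xi+1}$, as this set is $\Phi$-closed. If $y\in S_\xi$, then $c(y)\in A'(x)$; otherwise $y\in\Phi'(x)$. In both cases $c(x)\ne c(y)$. $\blacksquare$

Example. Let $S=\mathbb R$, $\Phi(x)=\{x+1\}$, $A=\emptyset$. Then $c$ is a coloring in which $x$ and $x+1$ always differ; here $c(x)=\lfloor x\rfloor\bmod2$ will do.

**Lemma 6 (ZFC).** There is $\psi:\mathbb T\to\omega_1$ such that if $\psi(y)=\psi(y')$ and $y\ne y'$, then $y'-y\notin\bigcup_k\Sigma_k$.

*Proof.* We first color codes, then transfer the coloring to points through the group generated by the $t_c$. Apply Lemma 5 to $S=C_0$, $\Phi(c)=\{c^{(k)}:k<\omega\}\cap C_0$ (where $c\notin\Phi(c)$ by (A3)) and $A=\emptyset$, to get $\chi:C_0\to\omega_1$. By Lemma 1, the subgroup $\Lambda$ of $\mathbb T$ generated by the $t_c$, $c\in C_0$, is free abelian with basis $(t_c)_{c\in C_0}$. Let $\mathbb Z^{(\omega_1)}$ be the free abelian group on $(\mathbf e_\xi)_{\xi<\omega_1}$, and let $\varphi:\Lambda\to\mathbb Z^{(\omega_1)}$ be the homomorphism with $\varphi(t_c)=\mathbf e_{\chi(c)}$.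 Choose a representative $\mathfrak r(x)\in x+\Lambda$ of each coset, the same for all points of the coset, and let $\psi(x)=\varphi(x-\mathfrak r(x))$, composed with a bijection $\mathbb Z^{(\omega_1)}\to\omega_1$.

Suppose $\psi(y)=\psi(y')$ and $y'-y=t_c-t_{c^{(k)}}$ with $c,c^{(k)}\in C_0$. Then $y,y'$ lie in the same coset, so $\mathfrak r(y)=\mathfrak r(y')$, and
$$0=\varphi(y'-\mathfrak r(y'))-\varphi(y-\mathfrak r(y))=\varphi(y'-y)=\mathbf e_{\chi(c)}-\mathbf e_{\chi(c^{(k)})}\ne0,$$
because $c^{(k)}\in\Phi(c)$. This is a contradiction. $\blacksquare$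

## 11. The iteration of length $\omega_1$ and the lift to $\mathbb R$

**Proof of Theorem 1.** Let $W$ be a model of ZFC$+\neg$CH.

**Step 1: the iteration.** This step sets up one tile for every pair (model, color). Fix a surjection $\pi:\omega_1\to\omega_1\times\omega_1$, $\pi(\delta)=(\gamma_\delta,\eta_\delta)$, with $\gamma_\delta\le\delta$, for instance the inverse of Gödel pairing restricted to $\omega_1$. Define a finite support iteration $(\mathbb P_\delta)_{\delta\le\omega_1}$ as follows; $W_\delta$ is the extension by $\mathbb P_\delta$. In $W_\delta$ fix $\psi_\delta$ as in Lemma 6, applied in $W_\delta$. Suppose $b_\beta\in C'$ ($\beta<\delta$) have been added; write $t_\beta=t_{b_\beta}$. With $(\gamma,\eta)=\pi(\delta)$ let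
$$Y_\delta=\{x\in\mathbb T\cap W_\gamma:\psi_\gamma(x)=\eta\}\setminus\bigcup_{\beta<\delta}(B+t_\beta),\qquad T_0=\{b_\beta:\beta<\delta\}.$$
The set $T_0$ is countable since $\delta<\omega_1$. (Y2) holds by definition. (Y1) holds in $W_\gamma$ by Lemma 6, hence in $W_\delta$, because "$y'-y\in\Sigma_k$" is absolute. Force over $W_\delta$ with the poset $\mathbb Q_\delta$ given by Lemma 4 for $T_0,Y_\delta$, obtaining $b_\delta$ with $\{b_\delta^{(k)}:k<\omega\}\setminus\{*\}=\{b_\beta:\beta<\delta\}$ and $y-t_\delta\in L_{b_\delta}$ for all $y\in Y_\delta$.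

**Step 2: cardinals, the continuum, and where reals appear.** The iteration is ccc by Solovay–Tennenbaum, so cardinals are preserved. Let $\mathfrak c$ denote $\mathfrak c^W$. By induction on $\delta\le\omega_1$ we show that $\mathbb P_\delta$ has a dense subset $D_\delta$ of size $\le\mathfrak c$ and forces $2^{\aleph_0}=\mathfrak c$.

* Given $D_\delta$: by the ccc there are at most $\mathfrak c^\omega=\mathfrak c$ nice names over $D_\delta$ for subsets of $\omega$, so $W_\delta\models2^{\aleph_0}\le\mathfrak c$. Equality holds since the reals of $W$ remain and cardinals are preserved.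
* Successor: by Lemma 4, $|\mathbb Q_\delta|\le\mathfrak c$ in $W_\delta$. Fix a name $\dot f$ for a surjection of $\mathfrak c$ onto $\mathbb Q_\delta$. The set of all $(p,\dot f(\check\xi))$, $p\in D_\delta$, $\xi<\mathfrak c$, is dense in $\mathbb P_{\delta+1}$, because any $(p,\dot q)$ can be strengthened so that $p\in D_\delta$ decides some $\xi$ with $\dot q=\dot f(\xi)$.
* Limit $\delta$: let $D_\delta$ be the union of the canonical images of the $D_\gamma$, $\gamma<\delta$. It is dense because supports are finite, and it has size at most $\aleph_1\cdot\mathfrak c=\mathfrak c$.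

A nice name for a real of $W_{\omega_1}$ involves only countably many conditions, each of finite support. So every real of $W_{\omega_1}$ lies in some $W_\gamma$, $\gamma<\omega_1$. In $W_{\omega_1}$ we have $2^{\aleph_0}=\mathfrak c>\aleph_1$.

**Step 3: the circle is tiled.** Work in $W_{\omega_1}$ and let $T=\{t_\delta:\delta<\omega_1\}$. By absoluteness all $b_\delta$ are in $C'$, and membership in $B$ has the same meaning in all $W_\delta$.

Disjointness: for $\beta<\alpha<\omega_1$ we have $b_\beta=b_\alpha^{(k)}$ for some $k$, so $(B+t_\alpha)\cap(B+t_\beta)=\emptyset$ by Lemma 3.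

Covering: let $x\in\mathbb T$. Then $x\in W_\gamma$ for some $\gamma<\omega_1$. Let $\eta=\psi_\gamma(x)$ and choose $\delta$ with $\pi(\delta)=(\gamma,\eta)$. If $x\notin\bigcup_{\beta<\delta}(B+t_\beta)$, then $x\in Y_\delta$, so $x-t_\delta\in L_{b_\delta}\subseteq B$, that is, $x\in B+t_\delta$.

Hence $\mathbb T=\bigsqcup_{\delta<\omega_1}(B+t_\delta)$. In particular $B\ne\emptyset$, so the $t_\delta$ are distinct and $|T|=\aleph_1$.

**Step 4: the lift.** We pass from $\mathbb T$ to $\mathbb R$, placing the $G_\delta$ pieces $B_p$ in different unit intervals so that the lifted tile becomes $G_\delta$. Let $\mathrm{pr}:\mathbb R\to\mathbb T$ be the quotient map. With $B=\bigsqcup_{p<\omega}B_p$ from Lemma 2(c) put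
$$\hat B=\bigcup_{p<\omega}\hat B_p,\qquad\hat B_p=\mathrm{pr}^{-1}(B_p)\cap[p,p+1),\qquad\hat T=\mathrm{pr}^{-1}(T),\qquad|\hat T|=\aleph_1.$$
The complement
$$\mathbb R\setminus\hat B=(-\infty,0)\cup\bigcup_p\big([p,p+1)\setminus\mathrm{pr}^{-1}(B_p)\big)$$
is $F_\sigma$, because each $[p,p+1)$ and each complement of $\mathrm{pr}^{-1}(B_p)$ is $F_\sigma$. So $\hat B$ is $G_\delta$, in particular Borel, and its definition refers to no generic object.

Let $x\in\mathbb R$. There is exactly one pair $(\bar z,\bar t)\in B\times T$ with $\mathrm{pr}(x)=\bar z+\bar t$. There is exactly one $p$ with $\bar z\in B_p$, hence exactly one $z\in\hat B$ with $\mathrm{pr}(z)=\bar z$, namely the lift in $[p,p+1)$. Then $t=x-z$ satisfies $\mathrm{pr}(t)=\bar t$, so $t\in\hat T$. Conversely, if $x=z+t$ with $z\in\hat B$, $t\in\hat T$, then $(\mathrm{pr}(z),\mathrm{pr}(t))\in B\times T$ must be the pair $(\bar z,\bar t)$, which determines $z$ and then $t$. So each $x$ is uniquely of the form $z+t$: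
$$\mathbb R=\bigsqcup_{t\in\hat T}(\hat B+t),\qquad|\hat T|=\aleph_1<\mathfrak c.$$
In $W_{\omega_1}$ this is a decomposition of $\mathbb R$ into exactly $\aleph_1$ Borel (even $G_\delta$) sets that are translates of each other, and $\omega<\aleph_1<\mathfrak c$. So $(*)$ fails there. If ZFC is consistent, then so is ZFC$+\neg$CH, and therefore ZFC does not prove $(*)$. $\blacksquare$

If ZFC is consistent, then so is ZFC$+$CH, in which $(*)$ holds by Proposition 3. So $(*)$ is not refutable either, and it is independent of ZFC, while for $F_\sigma$ pieces it is a theorem of ZFC by Theorem 2.
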